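# Which finite ortholattices live inside the lattices of bipartitions?

## 1. Ten relations on two points

Take the set $\{1,2\}$, write $ab$ for the ordered pair $(a,b)$, and ask which relations $x\subseteq\{11,12,21,22\}$ have the property that both $x$ and its complement are transitive.

On two points a relation fails to be transitive in only one way: it contains $12$ and $21$ but misses one of the loops $11,22$. So if $x$ contains both $12$ and $21$, it must be everything. If $x$ contains neither, then its complement contains both, so the complement is everything and $x=\varnothing$. If $x$ contains exactly one of $12,21$, then so does its complement, both are transitive, and the loops can be chosen freely. The complete list is therefore $\varnothing$, the full relation $e$, and, for $S\subseteq\{11,22\}$,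
$$A_S=\{12\}\cup S,\qquad B_S=\{21\}\cup S .$$
That makes ten relations. Order them by inclusion.

* The join of $A_S$ and $A_T$ is $A_{S\cup T}$, because the union is already on the list. Likewise $B_S\vee B_T=B_{S\cup T}$.
* The join of $A_S$ and $B_T$ is $e$, because only $e$ contains both $12$ and $21$.
* Complementation reverses the order and exchanges the two families: the complement of $A_S$ is $B_{S^c}$, where $S^c=\{11,22\}\setminus S$.
* Applying complements to the joins, we get the meets: $A_S\wedge A_T=A_{S\cap T}$, and $A_S\wedge B_T=\varnothing$.

The last line contains a warning. The set $A_{\{11\}}\cap B_{\{11\}}=\{11\}$ is not empty, yet $A_{\{11\}}\wedge B_{\{11\}}=\varnothing$, since $\{11\}$ is not on the list. Meets are not intersections here.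

Which lattices with complementation can be found inside this one? The four-element Boolean algebra can: take $\{\varnothing,x,e\setminus x,e\}$ for any $x\ne\varnothing,e$ on the list. What about two such algebras glued at top and bottom, so that any element of one complementary pair and any element of the other have join $e$ and meet $\varnothing$? On two points this is impossible: each complementary pair other than $\{\varnothing,e\}$ contains some $A_S$, and two pairs containing $A_S$ and $A_T$ give $A_S\vee A_T=A_{S\cup T}\neq e$. With more points there is more room. Does enough room make everything possible?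

## 2. Clopen relations and the lattices $\operatorname{Bip}(n)$

**Definition (ortholattice).** An *ortholattice* is a bounded lattice with an order-reversing involution $z\mapsto z^\perp$ such that $z\wedge z^\perp=0$ and $z\vee z^\perp=1$ for all $z$. Elements $z,w$ are *orthogonal*, written $z\perp w$, if $z\le w^\perp$. A *homomorphism* preserves finite meets, finite joins and $\perp$; an *embedding* is a one-to-one homomorphism.

Since $z\mapsto z^\perp$ reverses the order and is an involution, the De Morgan laws hold. Embeddings preserve $0=z\wedge z^\perp$ and $1=z\vee z^\perp$. Boolean algebras are ortholattices; write $\mathbf 2=\{0,1\}$ and $\mathbf 2^k$ for the Boolean algebra with $k$ atoms. The gluing of Section 1 is the six-element ortholattice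
$$\mathrm{MO}_2=\{0,1,p,p^\perp,q,q^\perp\},$$
in which the four elements other than $0,1$ are pairwise incomparable.

**Definition (regular closed sets).** Let $e\subseteq E\times E$ be transitive. A subset $x\subseteq e$ is *closed* if it is transitive and *open* if $e\setminus x$ is transitive. Write $\operatorname{cl}(x)$ for the transitive closure of $x$ and $\operatorname{int}(x)$ for the largest open subset of $x$. The set $x$ is *regular closed* if $x=\operatorname{cl}(u)$ for some open $u\subseteq e$ (equivalently, $x=\operatorname{cl}(\operatorname{int}(x))$). The set of regular closed subsets, ordered by inclusion, is $\operatorname{Reg}(e)$. It is an ortholattice with $x\vee y=\operatorname{cl}(x\cup y)$, $x^\perp=\operatorname{cl}(e\setminus x)$, $0=\varnothing$ and $1=e$. For a positive integer $n$, $\operatorname{Bip}(n)=\operatorname{Reg}([n]\times[n])$, where $[n]=\{1,\dots,n\}$; its elements are the *bipartitions* of $[n]$.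

From now on $E\ne\varnothing$ and $e=E\times E$ is the full relation. (If $E=\varnothing$, then $\operatorname{Reg}(e)$ has one element and nothing with at least two elements embeds.) Openness of $x$ says: if $(a,b)\notin x$ and $(b,c)\notin x$, then $(a,c)\notin x$. Turned around, this is *cotransitivity*:
$$(a,c)\in x\ \Longrightarrow\ (a,b)\in x\text{ or }(b,c)\in x,\qquad\text{for every } b\in E. \tag{1}$$
We call elements of $E\times E$ *arcs*. A *path* from $a$ to $b$ is a sequence $a=a_0,a_1,\dots,a_k=b$ with $k\ge1$, with arcs $(a_{i-1},a_i)$; its length may be one. So $(a,b)\in\operatorname{cl}(x)$ exactly when some path from $a$ to $b$ has all its arcs in $x$.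

**Lemma 5.** The regular closed subsets of $e=E\times E$ are exactly the clopen ones, that is, those both closed and open.

*Proof.* A clopen set $x$ is open and $x=\operatorname{cl}(x)$, so it is regular closed. Conversely let $u$ be open. The set $\operatorname{cl}(u)$ is closed; we check (1) for it. Let $(a,b)\in\operatorname{cl}(u)$ and $c\in E$, and take a path $a=a_0,a_1,\dots,a_k=b$ with arcs in $u$. By (1) for $u$, the arc $(a_0,a_1)\in u$ gives $(a,c)\in u$ or $(c,a_1)\in u$. In the first case $(a,c)\in\operatorname{cl}(u)$. In the second, $c,a_1,\dots,a_k=b$ is a path in $u$, so $(c,b)\in\operatorname{cl}(u)$. $\square$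

So Section 1 computed $\operatorname{Bip}(2)$. The ortholattice structure can now be seen directly. For clopen $x,y$, the complement of $x\cup y$ is an intersection of two transitive relations, so $x\cup y$ is open, and $\operatorname{cl}(x\cup y)$ is clopen by Lemma 5; it is clearly the join. Complementation is an order-reversing involution of the clopen sets, so meets exist too. In summary, in $\operatorname{Reg}(e)$:
$$x^\perp=e\setminus x,\qquad x\le y^\perp\iff x\cap y=\varnothing,\qquad x\vee y=\operatorname{cl}(x\cup y), \tag{2}$$
and every element is transitive and satisfies (1). Note that $x\cap y=\varnothing$ expresses orthogonality, which is stronger than $x\wedge y=\varnothing$. Reversing all arcs preserves transitivity of a relation and of its complement, so it is an automorphism of $\operatorname{Reg}(e)$; we use it under the name *arc reversal*.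

The problem is taken from Luigi Santocanale and Friedrich Wehrung, "The extended permutohedron on a transitive binary relation", arXiv:1211.2301 (2012): can every finite ortholattice with at least two elements be embedded into $\operatorname{Bip}(n)$ for some positive integer $n$?

## 3. $\mathrm{MO}_2$ fits on four points, and its double does not fit side by side

For $P\subseteq E$ the relation $E\times P$ ("all arcs with target in $P$") is transitive, and its complement $E\times(E\setminus P)$ is of the same kind. So $E\times P$ is clopen, and so is $P\times E$. Moreover $\operatorname{cl}(E\times S\,\cup\, E\times T)=E\times(S\cup T)$, so $S\mapsto E\times S$ is an embedding of the power set of $E$ into $\operatorname{Reg}(e)$. The same holds for $S\mapsto S\times E$.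

Now place the points of $[4]$ in a square with rows $\{1,2\},\{3,4\}$ and columns $\{1,3\},\{2,4\}$, and put
$$x=E\times\{1,2\},\quad x^\perp=E\times\{3,4\},\quad y=\{1,3\}\times E,\quad y^\perp=\{2,4\}\times E .$$
Each row meets each column. If $c$ is the common point, then for any $a,b$ we can go from $a$ to $c$ by the chosen relation of the first pair and from $c$ to $b$ by the chosen relation of the second pair. Hence all four joins between the two pairs equal $e$, and by complementation all four meets are $\varnothing$. So $\mathrm{MO}_2$ embeds into $\operatorname{Bip}(4)$.

Next consider products. If $L_1,L_2$ embed into $\operatorname{Bip}(n_1)$ and $\operatorname{Bip}(n_2)$, the first thing to try for $L_1\times L_2$ is to put the point sets side by side: $E=E_1\sqcup E_2$, and send a pair $(x_1,x_2)$ to $x_1\cup x_2$. This breaks at once, since a nonempty relation $x\subseteq E_1\times E_1$ is never clopen on $E$: for $(a,b)\in x$ and $c\in E_2$, (1) demands $(a,c)\in x$ or $(c,b)\in x$, and both lie outside $E_1\times E_1$. Cotransitivity forces arcs across, and these tie the two factors together. The smallest product of $\mathrm{MO}_2$ with a nontrivial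 ortholattice is already a counterexample.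

**Answer.** No: not every finite ortholattice with at least two elements embeds into some $\operatorname{Bip}(n)$.

**Theorem 1.** The $12$-element ortholattice $\mathrm{MO}_2\times\mathbf 2$ has no embedding into $\operatorname{Reg}(E\times E)$, for any set $E$, finite or infinite. In particular it embeds into no $\operatorname{Bip}(n)$.

**Theorem 2.** If $L_1\times L_2$ (with $|L_1|,|L_2|\ge2$) embeds into some $\operatorname{Reg}(E\times E)$, then each $L_i$ has an ortholattice homomorphism onto $\mathbf 2$.

For the next statements we need two more notions.

**Definition (orthomodular lattice).** An ortholattice is *orthomodular* if $z\le w$ implies $w=z\vee(w\wedge z^\perp)$.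

Boolean algebras are orthomodular. So is $\mathrm{MO}_2$: if $z\le w$ then $z=w$, or $z=0$, or $w=1$, and the law holds in each case. But $\operatorname{Bip}(2)$ is not: for $z=A_\varnothing$ and $w=A_{\{11,22\}}$ we have $z^\perp=B_{\{11,22\}}$, so $w\wedge z^\perp=\varnothing$ and $z\vee(w\wedge z^\perp)=z\ne w$.

**Definition (horizontal sum).** A *horizontal sum* of ortholattices glues them along $0$ and $1$; elements $\ne0,1$ of different summands have join $1$ and meet $0$.

For instance $\mathrm{MO}_2$ is the horizontal sum of two copies of $\mathbf 2^2$.

**Theorem 3.** A finite orthomodular lattice $L\ne\{0,1\}$ embeds into some $\operatorname{Bip}(n)$ if and only if $L$ is a horizontal sum of finite Boolean algebras (each with at least $4$ elements) such that either at most one summand has more than four elements, or there are exactly two summands.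

(Trivially $\{0,1\}\cong\operatorname{Bip}(1)$.)

**Theorem 4.** There is a $14$-element ortholattice with no $0,1$-preserving homomorphism at all into any $\operatorname{Bip}(n)$. In particular it embeds into no product of lattices $\operatorname{Bip}(n_i)$.

One more approach to Theorem 1 must be set aside: we cannot look for an identity true in all $\operatorname{Bip}(n)$ and false in $\mathrm{MO}_2\times\mathbf 2$. Identities pass to products and to subalgebras, and $\mathrm{MO}_2\times\mathbf 2$ embeds into $\operatorname{Bip}(4)\times\operatorname{Bip}(1)$, by the example above. The argument has to use a single relation on a single set. (These notes do not decide whether the lattices $\operatorname{Bip}(n)$ satisfy a common nontrivial identity, nor which non-orthomodular finite ortholattices embed, beyond the necessary conditions given here.)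

## 4. An arc that no decomposition of $t$ can avoid

Suppose $\mathrm{MO}_2\times\mathbf2$ sat inside $\operatorname{Reg}(e)$. The element $(1,0)$ would become some $t\neq\varnothing,e$, and $(p,0),(p^\perp,0),(q,0),(q^\perp,0)$ would become $x,x',y,y'$ with
$$x\vee y=x\vee y'=x'\vee y=x'\vee y'=t,\qquad x\cap x'=\varnothing=y\cap y'.$$
A single arc $\pi\in t$ that lies in at least one of any two elements with join $t$ would give a contradiction: $\pi$ misses $x$ or $x'$, and so would have to lie in both $y$ and $y'$. For $t=e$ such an arc need not exist, since the copy of $\mathrm{MO}_2$ in $\operatorname{Bip}(4)$ satisfies all these conditions with $t=e$. So we must use $t\ne e$.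

Does any arc of $t$ do? No. On $E=[3]$ take
$$t=E\times\{1,2\},\qquad x=\{12,32\},\qquad y=\{21,31\}.$$
The relation $y$ is transitive, as no two of its arcs compose. Its complement is transitive: the only arc of the complement entering $1$ is the loop $11$, so no path in the complement leads from $2$ or $3$ to $1$. Hence $y$ is clopen, and exchanging $1$ and $2$ shows that $x$ is clopen. Their join contains $1\to2\to1$ and $2\to1\to2$, so it contains $11,12,21,22,31,32$, and $x\vee y=t$. Yet the loop $11\in t$ is in neither $x$ nor $y$: it was produced by a detour. The remedy is to use the loop only to get a closed path, and to take as $\pi$ an arc between the base point and a point $d$ where $t$ fails. In the example $(1,3)\notin t$, and the arc to use is $(3,1)$.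

**Proposition 6.** Let $t\in\operatorname{Reg}(e)$ with $\varnothing\ne t\ne e$. There is $\pi\in t$ such that whenever $x_1,\dots,x_k\in\operatorname{Reg}(e)$ satisfy $x_1\vee\dots\vee x_k=t$, then $\pi\in x_1\cup\dots\cup x_k$.

*Proof.*

**Step 1 (moving an endpoint).** This step turns a missing arc of $t$ into a way of moving arcs inside any clopen $x\subseteq t$. For such $x$,
$$(a,c)\in x\text{ and }(d,c)\notin t\ \Longrightarrow\ (a,d)\in x, \tag{3}$$
$$(c,b)\in x\text{ and }(c,d)\notin t\ \Longrightarrow\ (d,b)\in x. \tag{4}$$
For (3), cotransitivity of $x$ at $(a,c)$ via $d$ gives $(a,d)\in x$ or $(d,c)\in x\subseteq t$, and the second is excluded. For (4), cotransitivity at $(c,b)$ via $d$ gives $(c,d)\in x\subseteq t$, which is excluded, or $(d,b)\in x$.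

**Step 2 (when $t$ has a loop $(a,a)$).** This step finds $\pi$ next to the loop. There is $d$ with $(d,a)\notin t$ or $(a,d)\notin t$: otherwise $(h,a),(a,w)\in t$ for all $h,w$, so $(h,w)\in t$ by transitivity and $t=e$.

Suppose $(d,a)\notin t$, and put $\pi=(a,d)$. Let $x_1\vee\dots\vee x_k=t$. Since $(a,a)\in t$, there is a path $a=c_0,c_1,\dots,c_m=a$, $m\ge1$, with arcs in $\bigcup x_i\subseteq t$. Then $(c_1,a)\in t$: if $m\ge2$ follow the rest of the path, and if $m=1$ then $c_1=a$. Therefore $(d,c_1)\notin t$, since otherwise $(d,a)\in t$. The first arc $(a,c_1)$ lies in some $x_i$, and (3) with $c=c_1$ gives $\pi=(a,d)\in x_i$.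

Suppose instead $(a,d)\notin t$, and put $\pi=(d,a)$. With a path as before, $(a,c_{m-1})\in t$ (if $m=1$ then $c_{m-1}=a$), so $(c_{m-1},d)\notin t$, since otherwise $(a,d)\in t$. The last arc $(c_{m-1},a)$ lies in some $x_i$, and (4) with $c=c_{m-1}$, $b=a$ gives $\pi\in x_i$.

In both subcases the decomposition $k=1$, $x_1=t$ shows that $\pi\in t$.

**Step 3 (when $t$ has no loop).** Here the naive choice works: we show that any $\pi=(a,d)\in t$ will do. Let $x_1\vee\dots\vee x_k=t$ and take a path $a=c_0,c_1,\dots,c_m=d$ with arcs in $\bigcup x_i$. Let $(a,c_1)\in x_i$. If $c_1=d$ we are done. Otherwise $m\ge2$ and $(c_1,d)\in t$, so $(d,c_1)\notin t$, since otherwise $(c_1,c_1)\in t$ would be a loop. Now (3) with $c=c_1$ gives $\pi\in x_i$. $\square$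

## 5. Products with $\mathrm{MO}_2$, and products in general

**Proof of Theorem 1.** If $E=\varnothing$ there is nothing to prove. Let $f:\mathrm{MO}_2\times\mathbf 2\to\operatorname{Reg}(e)$ be an embedding, and put
$$t=f(1,0),\quad x=f(p,0),\quad x'=f(p^\perp,0),\quad y=f(q,0),\quad y'=f(q^\perp,0).$$
As $f$ is one-to-one and preserves $0$ and $1$, $t\ne\varnothing,e$. In $\mathrm{MO}_2$ the elements $p,p^\perp$ have join $1$ with each of $q,q^\perp$, so $x\vee y=x\vee y'=x'\vee y=x'\vee y'=t$. Since $(p^\perp,0)\le(p^\perp,1)=(p,0)^\perp$, (2) gives $x\cap x'=\varnothing$; likewise $y\cap y'=\varnothing$. Take $\pi$ from Proposition 6. It misses some $\tilde x\in\{x,x'\}$. From $\tilde x\vee y=t$ we get $\pi\in y$, and from $\tilde x\vee y'=t$ we get $\pi\in y'$, contradicting $y\cap y'=\varnothing$. $\blacksquare$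

The arc $\pi$ in fact gives a two-valued homomorphism on everything below $t$.

**Corollary 7.** Let $f:L\to\operatorname{Reg}(e)$ be an embedding and $t\in L\setminus\{0,1\}$. Suppose $[0,t]\subseteq L$ has an orthocomplementation $z\mapsto z'$ with $z'\le z^\perp$ for all $z\le t$. Then for some $\pi\in f(t)$ the set $\beta=\{z\le t:\pi\in f(z)\}$ is the preimage of $1$ under an ortholattice homomorphism $([0,t],{}')\to\mathbf 2$.

*Proof.* As $f(t)\ne\varnothing,e$, Proposition 6 gives $\pi$ for $f(t)$. The set $\beta$ is an upset of $[0,t]$, contains $t$, and does not contain $0$.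

Let $z\le t$. From $z'\le z^\perp$ we get $f(z)\cap f(z')=\varnothing$, so $z,z'$ are not both in $\beta$. From $z\vee z'=t$ and the choice of $\pi$, at least one is. So exactly one of $z,z'$ is in $\beta$.

Let $z,w\in\beta$. By De Morgan in $[0,t]$, $z'\vee w'=(z\wedge w)'$, so $z'\vee w'\vee(z\wedge w)=t$. By the choice of $\pi$ one of $z',w',z\wedge w$ is in $\beta$; since $z',w'\notin\beta$, it is $z\wedge w$. As $\beta$ is an upset, $z\wedge w\in\beta$ if and only if $z,w\in\beta$. So the indicator function of $\beta$ preserves finite meets and complements, hence joins by De Morgan. $\square$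

**Proof of Theorem 2.** Since $L_1\times L_2$ has at least four elements, $E\ne\varnothing$. Apply Corollary 7 with $t=(1,0)$, which differs from $0$ and $1$ because $|L_1|,|L_2|\ge2$. Here $[0,t]\cong L_1$, with orthocomplementation $(z,0)'=(z^\perp,0)\le(z^\perp,1)=(z,0)^\perp$. We get an ortholattice homomorphism $L_1\to\mathbf 2$, which is onto because $0,1$ are preserved. The argument for $L_2$ is symmetric. $\blacksquare$

## 6. Three orthogonal atoms force rows or columns

To classify the orthomodular lattices that embed, we must know how Boolean algebras can sit in $\operatorname{Reg}(e)$. For $\mathbf 2^2$ there are many ways: any clopen $x\ne\varnothing,e$ gives one. In $\operatorname{Bip}(2)$, for example, $x=\{12\}$ is neither of the form $E\times P$ nor $P\times E$, since such sets have an even number of elements there. With three or more atoms this freedom disappears.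

**Lemma 8.** Let $g:\mathbf 2^k\to\operatorname{Reg}(e)$ be an embedding, $k\ge3$. Then there is a partition $(P_p)$ of $E$ into nonempty sets, indexed by the atoms $p$, such that either $g(p)=E\times P_p$ for all $p$ (*target type*), or $g(p)=P_p\times E$ for all $p$ (*source type*).

*Proof.* Steps 1–4 treat $k=3$, with atoms $x,y,z$.

**Step 1 (a coloring of arcs).** This step translates the hypothesis into two rules about colors. The sets $g(x),g(y),g(z)$ are pairwise disjoint, because distinct atoms are orthogonal. Let $\chi(a,b)$ be the unique atom $r$ with $(a,b)\in g(r)$ if there is one, and $\chi(a,b)=m$ otherwise. All three atoms occur as colors, as $g(r)\ne\varnothing$. For $a,b,c\in E$ and an atom $r$, cotransitivity of $g(r)$ says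
$$\chi(a,c)=r\ \Longrightarrow\ r\in\{\chi(a,b),\chi(b,c)\}. \tag{5}$$
Let $q,r,s$ be the three atoms in some order. If $\chi(a,b)\ne q$, then $(a,b)\in g(q)^\perp=g(r\vee s)=\operatorname{cl}(g(r)\cup g(s))$, that is,
$$\chi(a,b)\ne q\ \Longrightarrow\ \text{some path from } a \text{ to } b \text{ has all its arcs colored } r \text{ or } s. \tag{6}$$
Both rules are preserved by permuting the atoms and by arc reversal. Let $\mathrm{Out}(v)$ and $\mathrm{In}(v)$ be the sets of atoms occurring as colors of arcs leaving, respectively entering, $v$ (loops included). In target type $\chi(a,b)$ depends only on $b$, so every $\mathrm{Out}(v)$ is $\{x,y,z\}$; in source type every $\mathrm{In}(v)$ is. We show the converse: one such vertex decides the type.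

Given $v$, put $X=\{b:\chi(v,b)=x\}$ and define $Y,Z,M$ similarly for $y,z,m$. Then
$$b\in X,\ a\notin X\ \Longrightarrow\ \chi(a,b)=x, \tag{7}$$
and similarly for $Y,y$ and $Z,z$: apply (5) to the arc $(v,b)$ via $a$, where $\chi(v,a)\ne x$.

**Step 2 (a vertex with all three colors leaving gives target type).** Suppose $\mathrm{Out}(v)=\{x,y,z\}$, so that $X,Y,Z\ne\varnothing$.

First, *every arc into a point of $X$ has color $x$*, and similarly for $Y$ and $Z$. Let $b\in X$. Arcs $(a,b)$ with $a\notin X$ have color $x$ by (7). Let $a\in X$ (possibly $a=b$), and suppose $\chi(a,b)=r$ is an atom. For $c\in Y$, (7) gives $\chi(a,c)=y$ and $\chi(c,b)=x$, so $r\in\{y,x\}$ by (5). With $c\in Z$ we get $r\in\{z,x\}$. Hence $r=x$. So all arcs into $b$ have color $x$ or $m$. If $\chi(a,b)=m$ for some $a$, then (6) with $q=x$ gives a path to $b$ with colors $y,z$ only, and its last arc enters $b$ with color $y$ or $z$, a contradiction.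

Next, $M=\varnothing$. Suppose $b\in M$, so $\chi(v,b)=m$. Applying (6) with each of the three choices of $q$ and looking at the last arc of the path, we see that every pair of atoms meets $\mathrm{In}(b)$. So $\mathrm{In}(b)$ contains two distinct atoms $r,s$, say $\chi(u,b)=r$ and $\chi(u',b)=s$. Let $q$ be the third atom and choose $c$ with $\chi(v,c)=q$. By the previous paragraph, $\chi(u,c)=\chi(u',c)=q$. Now (5) applied to $(u,b)$ via $c$ gives $\chi(c,b)=r$, and applied to $(u',b)$ via $c$ gives $\chi(c,b)=s$, a contradiction.

So $E=X\sqcup Y\sqcup Z$, and $\chi(a,b)$ is $x$, $y$ or $z$ according as $b\in X$, $Y$ or $Z$. That is, $g(x)=E\times X$, $g(y)=E\times Y$, $g(z)=E\times Z$: target type.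

**Step 3 (a vertex with all three colors entering gives source type).** This is Step 2 after arc reversal.

**Step 4 (one of the two must happen).** This step excludes the remaining case. Assume that no $v$ has $|\mathrm{Out}(v)|=3$ and no $v$ has $|\mathrm{In}(v)|=3$.

By (6), looking at first arcs of paths: if some arc leaving $v$ is not colored $q$, then $\mathrm{Out}(v)$ meets the set of the two other atoms. The arc $(v,v)$ fails to have at least two of the three atom colors, so $\mathrm{Out}(v)\ne\varnothing$. If $\mathrm{Out}(v)=\{q\}$, then all arcs leaving $v$ have color $q$. If $|\mathrm{Out}(v)|=1$ held for all $v$, then $\chi(a,b)$ would depend only on $a$; since all three atoms are used, $\mathrm{In}(w)=\{x,y,z\}$ for any $w$, contrary to assumption. So some $v$ has two colors in $\mathrm{Out}(v)$, say $\mathrm{Out}(v)=\{x,y\}$. With $X,Y,Z,M$ formed for this $v$, we have $X,Y\ne\varnothing$ and $Z=\varnothing$.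

The color $z$ must exist somewhere; we locate it:
$$\chi(h,w)=z\ \Longrightarrow\ w\in M. \tag{8}$$
If $w\in X$, then $h\in X$, since otherwise (7) gives color $x$. For $c\in Y$, (7) gives $\chi(h,c)=y$ and $\chi(c,w)=x$, and (5) applied to $(h,w)$ via $c$ gives $z\in\{y,x\}$, a contradiction. The case $w\in Y$ is the same with $x,y$ exchanged. As $Z=\varnothing$, $w\in M$.

Choose $h,w$ with $\chi(h,w)=z$. By (8) $\chi(v,w)=m$, so (5) via $v$ gives $\chi(h,v)=z$. By (8) again, now for the arc $(h,v)$, $v\in M$, that is, $\chi(v,v)=m$. By (6), looking at last arcs of paths from $v$ to $v$, every pair of atoms meets $\mathrm{In}(v)$; in particular $\{x,y\}$ does. Also $z\in\mathrm{In}(v)$ and $|\mathrm{In}(v)|\ne3$. So $\mathrm{In}(v)$ is $\{x,z\}$ or $\{y,z\}$, and by the symmetry $x\leftrightarrow y$ of the situation we may assume $\mathrm{In}(v)=\{x,z\}$. Put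
$$X^-=\{u:\chi(u,v)=x\},\qquad Z^-=\{u:\chi(u,v)=z\},$$
both nonempty and disjoint from each other. The reversed form of (7) reads
$$u\in X^-,\ b\notin X^-\Rightarrow\chi(u,b)=x;\qquad u\in Z^-,\ b\notin Z^-\Rightarrow\chi(u,b)=z, \tag{9}$$
by (5) applied to $(u,v)$ via $b$.

If $b\in(X\cup Y)\setminus Z^-$, choose $u\in Z^-$: then $\chi(u,b)=z$ by (9), contradicting (8). So $X\cup Y\subseteq Z^-$. Finally take $u\in X^-$ and $b\in Y$. Since $u\notin Z^-\supseteq Y$, (7) gives $\chi(u,b)=y$. Since $b\in Z^-$, we have $b\notin X^-$, and (9) gives $\chi(u,b)=x$. This contradiction finishes the case $k=3$.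

**Step 5 (from three atoms to $k$).** This step glues the information from subalgebras $\mathbf 2^3$. Let $k\ge3$. For distinct atoms $p,q$ of $\mathbf 2^k$, if $k\geq 4$ the elements $p,q,(p\vee q)^\perp$ are the atoms of a subalgebra isomorphic to $\mathbf 2^3$ (for $k=3$ this is the whole algebra). So $g(p),g(q)$ are both of the form $E\times P$ or both of the form $P\times E$, with $\varnothing\ne P\ne E$. No set has both forms: if $E\times P=Q\times E$ with $P\neq\varnothing$, then $Q=E$, and so $P=E$. Comparing all atoms with a fixed one, we see that all $g(p)$ have the same form, with sets $P_p$. These are disjoint because the $g(p)$ are. In target type, $e=\bigvee g(p)=E\times\bigcup P_p$, so they cover $E$; in source type likewise. $\square$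

## 7. Orthomodular lattices that embed are horizontal sums

We prove the "only if" part of Theorem 3. Let $L\ne\{0,1\}$ be a finite orthomodular lattice and $f:L\to\operatorname{Bip}(n)$ an embedding, $E=[n]$. Since $f(0)=\varnothing\ne e=f(1)$, $L$ has at least two elements, hence more than two.

**Step 1 (distinct atoms below a common $t<1$ are orthogonal).** This step uses Proposition 6, through Corollary 7. Suppose it fails, and choose $t<1$ minimal such that two distinct atoms below $t$ are non-orthogonal; then $t\ne0$.

We claim that $z'=z^\perp\wedge t$ is an orthocomplementation of $[0,t]$. It reverses order, $z\wedge z'=0$ is clear, and $z\vee z'=t$ is the orthomodular law for $z\le t$. For $z''=z$ we need $(z\vee t^\perp)\wedge t=z$. From $t^\perp\le z^\perp$ the orthomodular law gives $z^\perp=t^\perp\vee(z^\perp\wedge t)$, and applying $\perp$ gives $z=t\wedge(z\vee t^\perp)$, as needed. Clearly $z'\le z^\perp$.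

By Corollary 7 there is a homomorphism $([0,t],{}')\to\mathbf 2$. Let $\beta$ be the preimage of $1$. It is finite and closed under meets, so it has a least element $m$, and $m\ne0$. For each $z\le t$, either $z\in\beta$ or $z'\in\beta$, that is,
$$z\ge m\quad\text{or}\quad z\le m'. \tag{10}$$
Let $c$ be an atom below $m$. It is not $\le m'$, since $m\wedge m'=0$; so $c\ge m$ by (10), and $c=m$. Hence $m$ is an atom. Any other atom below $t$ is not $\ge m$, so it is $\le m'\le m^\perp$ and is orthogonal to $m$. Two distinct atoms below $t$ other than $m$ both lie below $m'$, and $m'<t$ because $m\ne0$, so they are orthogonal by minimality of $t$. Thus all distinct atoms below $t$ are orthogonal, a contradiction.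

**Step 2 ($L$ is a horizontal sum of Boolean algebras).** This step sorts the atoms into classes, each generating a Boolean algebra. On atoms, the relation "$p=q$ or $p\perp q$" is reflexive and symmetric. It is transitive: if $p\perp q\perp r$ and $p\ne r$, then $p,r\le q^\perp<1$, so $p\perp r$ by Step 1. Let $A_1,\dots,A_m$ be its classes.

*Every $z\in L$ is the join $s$ of the atoms below it.* Otherwise $s<z=s\vee(z\wedge s^\perp)$, so $z\wedge s^\perp\ne0$, and an atom below $z\wedge s^\perp$ is below $z$, hence below $s$, hence below $s\wedge s^\perp=0$, which is absurd. If $0<z<1$, the atoms below $z$ are pairwise orthogonal by Step 1, so they lie in one class.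

*$\bigvee A_i=1$.* Otherwise there is an atom $r\le(\bigvee A_i)^\perp$. It is orthogonal to every element of $A_i$, so $r\in A_i$, and $r\le\bigvee A_i\wedge(\bigvee A_i)^\perp=0$, absurd.

*The joins of subsets of $A_i$ form a Boolean algebra.* Let $S\subseteq A_i$. As distinct elements of $A_i$ are orthogonal, $\bigvee(A_i\setminus S)\le(\bigvee S)^\perp$. Moreover
$$(\textstyle\bigvee S)^\perp\wedge(\bigvee(A_i\setminus S))^\perp=(\bigvee A_i)^\perp=0,$$
so the orthomodular law gives $(\bigvee S)^\perp=\bigvee(A_i\setminus S)$. If $S,S'\subseteq A_i$ and $p\in S\setminus S'$, then $p\le(\bigvee S')^\perp$, so $p\not\le\bigvee S'$ and $\bigvee S\not\le\bigvee S'$. Hence $S\mapsto\bigvee S$ is one-to-one; it preserves joins and complements, hence meets, so it is an isomorphism of the power set of $A_i$ onto a sub-ortholattice $B_i$ of $L$.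

*The $B_i$ form a horizontal sum.* By the above, each $z$ with $0<z<1$ is the join of a subset of one class, so $L=\bigcup B_i$. Let $z\in B_i\setminus\{0,1\}$ and $w\in B_j\setminus\{0,1\}$ with $i\ne j$. Then $z\vee w$ lies above atoms of two classes, so $z\vee w=1$. The same for $z^\perp,w^\perp$ gives $z\wedge w=0$. In particular $z\ne w$. Finally $|A_i|\ge2$: if $A_i=\{p\}$, then the atom $p=\bigvee A_i$ is $1$ and $L=\{0,1\}$. So each $B_i$ has at least four elements.

**Step 3 (at most two summands have more than four elements).** This step brings in Lemma 8. If $|A_i|\ge3$, then $f|_{B_i}$ is of target or source type. Suppose two distinct blocks, say $B_1,B_2$, were both of target type, with $f(p)=E\times P_p$ on the atoms of $B_1$ and $f(q)=E\times Q_q$ on those of $B_2$. Since $p\vee q=1$, we have $E\times(P_p\cup Q_q)=e$, so $P_p\cup Q_q=E$ for every $q$. For two distinct $q$ the sets $Q_q$ are disjoint, so the complement of $P_p$ is empty and $P_p=E$. This is impossible, since the other parts of that partition are nonempty. By arc reversal two blocks cannot both be of source type. So at most two blocks have more than four elements. If there are two,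 one is of target type, so there are disjoint nonempty $P_1,P_2$ such that $E\times P_1,E\times P_2$ are images of atoms of it. The other is of source type, with disjoint nonempty $Q_1,Q_2$ such that $Q_1\times E,Q_2\times E$ are images of atoms of it.

**Step 4 (in the last case there is no third summand).** This step shows that an element of a third block would contain a full row while its complement contains a full column. Suppose $x\neq0,1$ lies in a third block, and let $u\in\{f(x),f(x^\perp)\}$. By the horizontal sum structure,
$$u\vee(E\times P_i)=e=u\vee(Q_i\times E),\qquad i=1,2. \tag{11}$$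

*$u$ contains a full row $\{a\}\times E$.* The sets $I_b=\{a:(a,b)\in u\}$ form a chain under inclusion. Otherwise there are $a\in I_b\setminus I_c$ and $a'\in I_c\setminus I_b$; cotransitivity at $(a,b)$ via $c$ gives $(c,b)\in u$, as $(a,c)\notin u$, and then $(a',c),(c,b)\in u$ give $(a',b)\in u$, a contradiction. As $E$ is finite, there is a smallest $I_b$. If $I_b=\varnothing$, no arc of $u$ enters $b$. By (11), $(b,b)\in\operatorname{cl}(u\cup(E\times P_i))$, and the last arc of a path witnessing this must lie in $E\times P_i$, so $b\in P_i$. This holds for $i=1,2$, contradicting $P_1\cap P_2=\varnothing$. So there is $a\in I_b$; then $a\in I_c$ for all $c$, that is, $\{a\}\times E\subseteq u$.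

*$u$ contains a full column $E\times\{b\}$.* This follows by arc reversal, using $Q_1,Q_2$. Explicitly, the sets $J_a=\{b:(a,b)\in u\}$ form a chain: if $b\in J_a\setminus J_c$ and $b'\in J_c\setminus J_a$, cotransitivity at $(a,b)$ via $c$ gives $(a,c)\in u$, hence $(a,b')\in u$, a contradiction. If the smallest $J_a$ were empty, the first arc of a path from $a$ to $a$ in $u\cup(Q_i\times E)$ would lie in $Q_i\times E$, so $a\in Q_1\cap Q_2=\varnothing$. So some $b$ lies in every $J_a$.

Applying the first fact to $u=f(x)$ and the second to $u=f(x^\perp)$, we get $a,b$ with $(a,b)\in f(x)\cap f(x^\perp)=\varnothing$, a contradiction. So if two summands have more than four elements, these two are the only summands. This proves the "only if" part.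

## 8. Building the horizontal sums that are allowed

For the "if" part of Theorem 3 we embed the summands separately and check joins of atoms.

**Lemma 9.** Let $f_i:B_i\to\operatorname{Bip}(n)$ be embeddings of finite Boolean algebras such that $f_i(p)\vee f_j(q)=e$ for all atoms $p\in B_i$, $q\in B_j$ with $i\ne j$. Then the $f_i$ together define an embedding of the horizontal sum of the $B_i$.

*Proof.* Elements $z\in B_i$, $w\in B_j$ different from $0,1$, with $i\ne j$, lie above atoms, so $f_i(z)\vee f_j(w)=e$. The same for $z^\perp,w^\perp$ gives $f_i(z)\wedge f_j(w)=\varnothing$ by De Morgan. So joins and meets across summands are preserved. If $f_i(z)=f_j(w)$, then $f_i(z)=f_i(z)\vee f_j(w)=e=f_i(1)$, contradicting injectivity of $f_i$. $\square$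

**Step 1 (one summand $\mathbf 2^k$).** The map $S\mapsto[k]\times S$ embeds $\mathbf 2^k$ into $\operatorname{Bip}(k)$.

**Step 2 (two summands $\mathbf 2^k,\mathbf 2^l$).** Here one summand is put in target type and the other in source type, as with $\mathrm{MO}_2$ in Section 3. Take $E=[k]\times[l]$ and
$$f_1(S)=E\times(S\times[l]),\qquad f_2(R)=([k]\times R)\times E .$$
These are embeddings. For atoms $\{i\},\{j\}$ and any $a,b\in E$, the path $a\to(i,j)\to b$ has its first arc in $f_1(\{i\})$ and its second in $f_2(\{j\})$. So $f_1(\{i\})\vee f_2(\{j\})=e$, and Lemma 9 embeds the sum into $\operatorname{Bip}(kl)$.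

**Step 3 (construction for $\mathbf 2^k$, $k\ge2$, and $r\ge1$ copies of $\mathbf 2^2$).** Together with Steps 1 and 2 this covers all cases of Theorem 3: if there are at least two summands and at most one has more than four elements, let $\mathbf 2^k$ be a largest one (if all summands have four elements, $k=2$). We put $\mathbf 2^k$ in target type and represent each $\mathbf 2^2$ by a relation that resembles a linear order, with two requirements: $u_i$ and $u_i^\perp$ must both contain full rows starting in every part of the target partition, and different $u_i$ must generate everything together.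

Let $E=\bigsqcup_{i=1}^r(C_i\sqcup D_i)$, where each $C_i$ and each $D_i$ has $k$ elements, one of each color $1,\dots,k$. Let $P_s$ be the set of elements of color $s$, and put $f_0(S)=E\times\bigcup_{s\in S}P_s$, an embedding of $\mathbf 2^k$. For each $i$ let $M_i=E\setminus(C_i\cup D_i)$ and $N=|M_i|$, and choose a total order on $M_i$ such that
$$\text{for all } j\ne i:\ \text{some element of } C_j \text{ precedes some element of } D_j, \text{ and some element of } D_j \text{ precedes some element of } C_j. \tag{12}$$
For instance, for each $j$ in turn list one element of $C_j$, one of $D_j$, then the remaining elements of $C_j$, then those of $D_j$; this works because $k\ge2$. Let $\rho_i$ be $0$ on $C_i$, $N+1$ on $D_i$, and the position $1,\dots,N$ on $M_i$. Put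
$$u_i=\{(a,b):\rho_i(a)<\rho_i(b)\ \text{ or }\ \rho_i(a)=\rho_i(b)=0\}.$$
Then
$$e\setminus u_i=\{(a,b):\rho_i(a)>\rho_i(b)\ \text{ or }\ \rho_i(a)=\rho_i(b)\ne0\}.$$
The relation $u_i$ is transitive: if $(a,b),(b,c)\in u_i$ then $\rho_i(a)\le\rho_i(b)\le\rho_i(c)$; either $\rho_i(a)<\rho_i(c)$, or all three values are equal, and then they are $0$; in both cases $(a,c)\in u_i$. In the same way, two composable arcs of $e\setminus u_i$ have $\rho_i(a)\ge\rho_i(b)\ge\rho_i(c)$, and if all three are equal they are nonzero, so $e\setminus u_i$ is transitive. So $u_i$ is clopen. It contains $C_i\times D_i$ and is disjoint from $D_i\times C_i$, so $u_i\ne\varnothing,e$, and $f_i$, mapping $\mathbf 2^2$ onto $\{\varnothing,u_i,u_i^\perp,e\}$, is an embedding.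

Condition (12) is not decoration. Take $r=2$, and suppose instead that $M_1=C_2\sqcup D_2$ is ordered with all of $C_2$ before all of $D_2$, and $M_2=C_1\sqcup D_1$ with all of $C_1$ before all of $D_1$. Then no arc of $u_1\cup u_2$ leaves $D_1\cup D_2$: arcs of $u_1$ do not start in $D_1$, and from $D_2$ they go to $D_2\cup D_1$; arcs of $u_2$ do not start in $D_2$, and from $D_1$ they go to $D_1\cup D_2$. So $u_1\vee u_2\ne e$.

**Step 4 (joins with the target block).** This step checks the hypothesis of Lemma 9 between $f_0$ and $f_i$, namely $u_i\vee(E\times P_s)=e=u_i^\perp\vee(E\times P_s)$. Let $c$ be the element of $C_i\cap P_s$. For all $a,b$ we have $(a,c)\in E\times P_s$, and $(c,b)\in u_i$ because $\rho_i(c)=0$. So $u_i\vee(E\times P_s)=e$. Let $d$ be the element of $D_i\cap P_s$. For all $a,b$ we have $(a,d)\in E\times P_s$, and $(d,b)\in u_i^\perp$ because $\rho_i(d)=N+1$ is the largest value and is nonzero.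

**Step 5 (joins between different copies of $\mathbf 2^2$).** This step checks that $u\vee v=e$ for $u\in\{u_i,u_i^\perp\}$, $v\in\{u_j,u_j^\perp\}$, $i\ne j$. Let $(F_u,G_u)=(C_i,D_i)$ if $u=u_i$, and $(D_i,C_i)$ if $u=u_i^\perp$; define $(F_v,G_v)$ similarly. From the values of $\rho_i$ we read off
$$F_u\times E\subseteq u,\qquad (E\setminus G_u)\times G_u\subseteq u,$$
and likewise for $v$. Also $G_u\cap G_v=\varnothing$, as $i\ne j$.

From any $a\in E$ there is a path in $u\cup v$ to every element of $G_v$. Indeed, if $a\notin G_u$, first go to some element of $G_u$ by an arc of $u$. An element of $G_u$ lies outside $G_v$, so it has arcs of $v$ to all of $G_v$.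

Now $F_v\cup G_v=C_j\cup D_j\subseteq M_i$, and on $M_i$, off the diagonal, $u$ is the chosen total order or its reverse. By (12), whichever it is, there are $g\in G_v$ and $h\in F_v$ with $(g,h)\in u$. Finally $\{h\}\times E\subseteq v$. So for all $a,b$ there is a path in $u\cup v$ from $a$ to $g$, then to $h$, then to $b$. Hence $u\vee v=\operatorname{cl}(u\cup v)=e$.

By Lemma 9 the horizontal sum embeds into $\operatorname{Bip}(2rk)$, which completes the proof of Theorem 3. $\blacksquare$

For example, the horizontal sum of two copies of $\mathbf 2^3$ embeds into $\operatorname{Bip}(9)$, and that of $\mathbf 2^3,\mathbf 2^2,\mathbf 2^2$ into $\operatorname{Bip}(12)$. The horizontal sum of $\mathbf 2^3,\mathbf 2^3,\mathbf 2^2$ embeds into no $\operatorname{Bip}(n)$.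

## 9. Fourteen elements that admit no homomorphism

The lattice $\mathrm{MO}_2\times\mathbf 2$ has homomorphisms into lattices $\operatorname{Bip}(n)$, for example its first projection followed by $\mathrm{MO}_2\to\operatorname{Bip}(4)$; they are just not one-to-one. To prove Theorem 4 we add elements that force every homomorphism to be one-to-one.

**Proof of Theorem 4.** Let $L$ be the horizontal sum of $\mathrm{MO}_2\times\mathbf 2$ and $\mathbf 2^2$. It has $12+4-2=14$ elements. It is orthomodular: the law concerns comparable elements, and these lie in a common summand; $\mathbf 2^2$ is Boolean, and $\mathrm{MO}_2\times\mathbf 2$ is a product of orthomodular lattices.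

**Step 1 (homomorphisms out of $L$ are one-to-one).** This step shows that $L$ cannot be collapsed. Let $\varphi$ be a $0,1$-preserving homomorphism from $L$ to an ortholattice with $0\ne1$, and suppose it is not injective. Then $\varphi(z)=\varphi(w)$ for some $z<w$ (replace $z,w$ by $z\wedge w$ and $z\vee w$, which have the same image). Let $s=w\wedge z^\perp$. By orthomodularity $w=z\vee s$, so $s\ne0$. Also $\varphi(s)=\varphi(w)\wedge\varphi(z)^\perp=\varphi(z)\wedge\varphi(z)^\perp=0$. Since $\varphi(1)=1\ne0$, $s\ne1$. Take $t\ne0,1$ in the summand not containing $s$. Then $s\vee t=1=s\vee t^\perp$, so $\varphi(t)=\varphi(s)\vee\varphi(t)=1$ and likewise $\varphi(t^\perp)=1$. Hence $0=\varphi(t\wedge t^\perp)=1\wedge1=1$, a contradiction.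

**Step 2 (no homomorphism into $\operatorname{Bip}(n)$).** This step combines Step 1 with Theorem 1. In $\operatorname{Bip}(n)$ we have $0\ne1$. So a $0,1$-preserving homomorphism $L\to\operatorname{Bip}(n)$ would be an embedding, and its restriction to $\mathrm{MO}_2\times\mathbf 2$ would be an embedding into $\operatorname{Bip}(n)$, contradicting Theorem 1.

**Step 3 (no embedding into a product).** An embedding of $L$ into $\prod_i\operatorname{Bip}(n_i)$ needs a nonempty index set, since $L$ has more than one element. Composing it with a coordinate projection would give a $0,1$-preserving homomorphism $L\to\operatorname{Bip}(n_i)$, which Step 2 excludes. $\blacksquare$
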